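# Curvature integrals of nonnegatively curved hypersurfaces in hyperbolic space

## 1. Hypersurfaces of $\mathbb H^n$, their curvatures and their curvature integrals

Throughout, $n\ge 3$ and $m=n-1$. We write $D$ for the Levi-Civita connection of $\mathbb H^n$. A *hypersurface* $\Sigma$ is smooth, closed, connected and embedded, so $\Sigma=\partial\Omega$ with $\Omega$ a bounded domain. Its outward unit normal is $\nu$, its induced metric is $g$, with connection $\nabla$. Finally $\omega=\omega_{n-1}$ is the area of the unit sphere $\mathbb S^{m}$.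

**Definition (second fundamental form).** $h(X,Y)=\langle D_X\nu,Y\rangle=-\langle D_XY,\nu\rangle$ for tangent $X,Y$. We also write $h$ for the self-adjoint endomorphism $h_i^k$. Its eigenvalues $\kappa_1,\dots,\kappa_m$ are the principal curvatures; an orthonormal basis $(e_i)$ of eigenvectors is a principal frame.

*Example (spheres).* In polar coordinates the metric is $dr^2+\sinh^2 r\,d\theta^2$, so a geodesic sphere of radius $r$ has area $\omega\sinh^m r$ and all $\kappa_i=\coth r$.

*Example (tubes).* Around a geodesic the metric is $dr^2+\sinh^2r\,d\theta^2+\cosh^2r\,ds^2$ with $\theta\in\mathbb S^{m-1}$. The tube at distance $r$ (not closed, so only a local picture) has principal curvatures $\coth r$ ($m-1$ times) and $\tanh r$ (once).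

We recall the two structure equations. The **Codazzi equation** says that $\nabla_kh_{il}$ is symmetric in all three indices. The **Gauss equation**, with $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, is
$$R(X,Y)Z=h(Y,Z)\,hX-h(X,Z)\,hY-\langle Y,Z\rangle X+\langle X,Z\rangle Y .\tag{1}$$
In a principal frame it becomes
$$R(e_i,e_k)e_q=K_{ik}(\delta_{kq}e_i-\delta_{iq}e_k),\qquad K_{ik}=\kappa_i\kappa_k-1 .\tag{2}$$
For orthonormal $X,Y$ the sectional curvature of their plane is $\sum_{i<k}\kappa_i\kappa_k(X_iY_k-X_kY_i)^2-1$, and $\sum_{i<k}(X_iY_k-X_kY_i)^2=1$. So nonnegative (positive) sectional curvature means exactly $\kappa_i\kappa_k\ge1$ (respectively $>1$) for all $i\ne k$. Nonnegative Ricci curvature means $\sum_{k\ne i}(\kappa_i\kappa_k-1)\ge0$ for each $i$.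

**Definition (normalized mean curvatures and their integrals).** With $\sigma_j$ the elementary symmetric functions,
$$p_j=\sigma_j(\kappa)\Big/\tbinom mj,\qquad a_j=\int_\Sigma p_j\qquad(0\le j\le m),\qquad p_0=1,\ a_0=|\Sigma| .$$

*Example.* On a geodesic sphere of radius $r$ we have $p_j=\coth^jr$, so $a_j=\Phi_j(r)$ with
$$\Phi_j(r)=\omega\sinh^{m-j}r\,\cosh^jr .$$
Each $\Phi_j$ is strictly increasing on $[0,\infty)$: from $0$ to $\infty$ if $j<m$, and from $\omega$ to $\infty$ if $j=m$. For fixed $r>0$ the sequence $\Phi_0(r),\dots,\Phi_m(r)$ is geometric with ratio $\coth r$.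

**Newton's inequalities.** For real $\kappa_i$ one has $p_{i-1}p_{i+1}\le p_i^2$. If all $\kappa_i>0$ this says that $p_{i+1}/p_i$ is nonincreasing in $i$, and equality for one $i$ forces all $\kappa_i$ to be equal.

**Definition (three convexity conditions).** $\Sigma$ is *strictly convex* if all $\kappa_i>0$; it is *h-convex* if all $\kappa_i\ge1$; it satisfies (D) if at every point
$$\textbf{(D)}\qquad \kappa_i>0\quad\text{and}\quad\sum_{k\ne i}\Big(1-\frac1{\kappa_i\kappa_k}\Big)\ge0,\quad\text{i.e.}\quad \kappa_i\ \ge\ \frac1{m-1}\sum_{k\ne i}\frac1{\kappa_k},\qquad\text{for every }i .$$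

*Examples.* The tube has $\kappa_i\kappa_k\in\{\coth^2r,1\}$, so nonnegative sectional curvature, but $\tanh r<1$: pointwise, nonnegative sectional curvature does not imply h-convexity. The triple $\kappa=(10,0.9,0.9)$ satisfies the inequalities in (D): for $i=1$ the sum is $2(1-\frac19)>0$, for $i=2,3$ it is $(1-\frac19)+(1-\frac1{0.81})>0.88-0.24>0$; yet $\kappa_2\kappa_3=0.81<1$. For $m=2$, (D) says $\kappa_1,\kappa_2>0$ and $\kappa_1\kappa_2\ge1$.

**Nonnegative sectional curvature implies (D).** Since $\kappa_i\kappa_k\ge1$ for $i\ne k$, at each point all $\kappa_i$ are nonzero and of one sign. At a point of $\Sigma$ farthest from a fixed point $o$, at distance $r$, the hypersurface touches the sphere of radius $r$ from inside, so $\kappa_i\ge\coth r>0$. By connectedness all $\kappa_i>0$ everywhere, and each summand in (D) is nonnegative.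

## 2. The inequality against geodesic spheres of the same area

Among hypersurfaces of nonnegative sectional curvature with given area, does the geodesic sphere minimize the integrals of the odd mean curvatures $p_1,p_3,p_5,\dots$? The following formulation is a conjecture in Yingxiang Hu and Haizhong Li, "Geometric inequalities for hypersurfaces with nonnegative sectional curvature in hyperbolic space", arXiv:1807.04653 (2018). For $n\ge 3$, $k\ge0$ and $2k+1\le n-1$, every $\Sigma$ with nonnegative sectional curvature should satisfy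
$$\int_{\Sigma} p_{2k+1}\geq \omega_{n-1}\left[\left(\frac{|\Sigma|}{\omega_{n-1}}\right)^{\frac{2}{2k+1}}+\left(\frac{|\Sigma|}{\omega_{n-1}}\right)^{\frac{2}{2k+1}\cdot\frac{n-2-2k}{n-1}}\right]^{\frac{2k+1}{2}},\tag{3}$$
with equality if and only if $\Sigma$ is a geodesic sphere.

To read the right side, define $r_A>0$ by $|\Sigma|=\omega\sinh^mr_A$ and put $j=2k+1$, so $n-2-2k=m-j$. The right side is
$$\omega\big[\sinh^{2m/j}r_A+\sinh^{2(m-j)/j}r_A\big]^{j/2}=\omega\sinh^{m-j}r_A\,(1+\sinh^2r_A)^{j/2}=\Phi_j(r_A).$$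
So (3) says $a_j\ge\Phi_j(r_A)$, where $a_0=\Phi_0(r_A)$.

Two results are given: **(i)** for $k=0$, (3) with its equality case holds for all $\Sigma$ of nonnegative Ricci curvature; **(ii)** for all admissible $k$ it holds if $\Sigma$ is h-convex. The tube shows that (ii) does not obviously cover our hypothesis, and we shall not use it. Here is what will be proved.

**Theorem A.** The conjecture is true, including the equality case.

**Theorem B.** Let $n\ge3$ and let $\Sigma$ be closed, connected, embedded, satisfying (D). Then: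

1. $a_{j-1}a_{j+1}\le a_j^2$ for $1\le j\le m-1$.
2. For $0\le i\le m-2$ and $i<j\le m$: $a_j\ge\Phi_j\circ\Phi_i^{-1}(a_i)$. If $n\ge4$, equality holds iff $\Sigma$ is a geodesic sphere. If $n=3$: for $(i,j)=(0,1)$ equality holds iff $\Sigma$ is a geodesic sphere; for $(i,j)=(0,2)$ equality always holds.
3. The restriction $i\le m-2$ is optimal: for $i=m-1$, $j=m$ the inequality fails, even among hypersurfaces of positive sectional curvature.

**Theorem C.** Let $\Sigma\subset\mathbb H^n$ be closed, connected, embedded and strictly convex; if $n$ is even assume also nonnegative Ricci curvature. Then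
$$\int_\Sigma p_{n-1}\ge\Phi_m(r_A)=\omega\big[1+(|\Sigma|/\omega)^{2/(n-1)}\big]^{(n-1)/2}.$$
For $n\ge4$ equality holds iff $\Sigma$ is a geodesic sphere; for $n=3$ it is an identity.

Theorem B(2) implies Theorem A: nonnegative sectional curvature gives (D), and we take $i=0$, $j=2k+1$. For $n=3$ only $k=0$, i.e. $(i,j)=(0,1)$, occurs.

## 3. Surfaces in $\mathbb H^3$

We begin with $n=3$, where everything can be done by hand. The computation is also the model for the general log-concavity in Section 4.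

**Proposition 1.** Let $n=3$ and let $\Sigma$ satisfy (D), i.e. $K=\kappa_1\kappa_2-1\ge0$ and $\kappa_i>0$. Then $a_2=a_0+\omega$ and $a_1^2\ge a_0a_2$, with equality iff $\Sigma$ is a geodesic sphere. Consequently $a_2=\Phi_2(r_A)$ always, and $a_1\ge\Phi_1(r_A)$ with equality iff $\Sigma$ is a geodesic sphere.

**Step 1 (the integral $a_2$).** Since $K\ge0$, and $K>0$ at a farthest point, $\int K>0$. So $\chi(\Sigma)>0$, the orientable surface $\Sigma$ is a sphere, and Gauss–Bonnet gives $a_2-a_0=\int_\Sigma K=4\pi=\omega$. As $\omega+\omega\sinh^2r_A=\omega\cosh^2r_A$, this is $a_2=\Phi_2(r_A)$.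

**Step 2 (the inequality $a_0a_2\le a_1^2$).** For symmetric $A,B$ let $Q(A,B)=\frac12(\operatorname{tr}A\operatorname{tr}B-\operatorname{tr}AB)$. Then $Q(h,h)=p_2$, $Q(h,I)=p_1$, $Q(I,I)=1$, and $\operatorname{tr}A=0$ implies $Q(A,A)=-\frac12|A|^2\le0$. Put $\bar c=a_1/a_0$, the mean of $p_1$. Solve $\Delta u=2(p_1-\bar c)$, possible since the right side has mean zero, and let $A=h-\bar cI-\nabla^2u$, which is trace free. Integrate $Q(A,A)\le0$. The mixed terms vanish: $\int Q(\nabla^2u,I)=\frac12\int\Delta u=0$, and $\int Q(\nabla^2u,h)=\frac12\int\langle\nabla^2u,(\operatorname{tr}h)g-h\rangle=0$, because $(\operatorname{tr}h)g-h$ is divergence free by Codazzi. By Bochner's formula $\int\big((\Delta u)^2-|\nabla^2u|^2\big)=\int K|\nabla u|^2$. Hence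
$$0\ge\int Q(A,A)=a_2-2\bar ca_1+\bar c^2a_0+\tfrac12\int K|\nabla u|^2\ \ge\ a_2-\frac{a_1^2}{a_0}.$$
So $a_1^2\ge a_0a_2=\Phi_0(r_A)\Phi_2(r_A)=\Phi_1(r_A)^2$.

**Step 3 (equality).** If $a_1^2=a_0a_2$ then $A\equiv0$ and $K|\nabla u|^2\equiv0$. The set $U=\{K>0\}$ is open and, since $\int K=\omega>0$, nonempty. On $U$ we have $\nabla u=0$, so $\nabla^2u=0$, $h=\bar cI$ and $K=\bar c^2-1>0$. By continuity $K=\bar c^2-1>0$ on the closure of $U$, so $U$ is closed and $U=\Sigma$. Thus $h=\bar cI$ everywhere, and a closed umbilic hypersurface is a geodesic sphere. The converse is clear, and $a_1=\Phi_1(r_A)$ is equivalent to $a_1^2=a_0a_2$. $\square$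

Two ingredients were used: log-concavity of $a_0,a_1,a_2$, and knowledge of the last term $a_2$ in terms of the first.

## 4. Log-concavity of $a_0,a_1,\dots,a_m$

Replacing the $2\times2$ form $Q$ by a mixed discriminant gives log-concavity in all dimensions. We first need the algebraic sign statement, that is, the substitute for "trace free implies $Q(A,A)\le 0$".

**Lemma 2 (Alexandrov).** Let $H_1,\dots,H_{m-2},B$ be positive definite symmetric $m\times m$ matrices, let $G=D_{H_1}\cdots D_{H_{m-2}}\det$ ($D_H$ the directional derivative), a quadratic form on symmetric matrices, and let $q$ be the symmetric bilinear form with $q(A,A)=G(A)$. Then $q(B,B)>0$ and $q(A,B)^2\ge q(A,A)\,q(B,B)$ for every symmetric $A$.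

*Example.* For $m=2$ there are no $H$'s and $q(A,B)=\frac12(\operatorname{tr}A\operatorname{tr}B-\operatorname{tr}AB)$, the form of Section 3.

*Proof.* Let $\mathcal C$ be the cone of positive definite matrices. Call a real homogeneous polynomial $P$ of degree $\ge1$ on symmetric matrices *good* if $P>0$ on $\mathcal C$ and, for all symmetric $Y$ and all $C\in\mathcal C$, the polynomial $t\mapsto P(Y+tC)$ has only real roots. The determinant is good, since $\det(Y+tC)=\det C\,\det(C^{-1/2}YC^{-1/2}+tI)$.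

**Step 1 (derivatives stay good).** We claim: if $P$ is good of degree $d\ge2$ and $H\in\mathcal C$, then $D_HP$ is good.

*Positivity.* For $C\in\mathcal C$, $s\mapsto P(C+sH)$ has degree $d$, leading coefficient $P(H)>0$, only real roots, and is positive for $s\ge0$. So it equals $P(H)\prod(s+\lambda_i)$ with all $\lambda_i>0$, and its derivative at $0$, namely $D_HP(C)$, is positive.

*Real roots.* Let $Y$ be symmetric, $C\in\mathcal C$ and $\operatorname{Im}t>0$. Choose $\delta>0$ with $(\operatorname{Im}t)C-\delta H\in\mathcal C$; then $(\operatorname{Im}t)C+(\operatorname{Im}s)H\in\mathcal C$ whenever $\operatorname{Im}s\ge-\delta$. For such $s$ we have $Y+tC+sH=Y'+iC'$ with $Y'$ real symmetric and $C'\in\mathcal C$. The polynomial $\zeta\mapsto P(Y'+\zeta C')$ has leading coefficient $P(C')\neq 0$ and only real roots, so it does not vanish at $\zeta=i$. Hence all roots of $s\mapsto P(Y+tC+sH)$, a polynomial of degree $d$ with leading coefficient $P(H)$, lie in the half plane $\operatorname{Im}s<-\delta$.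 By Gauss–Lucas so do the roots of its derivative. In particular the derivative at $s=0$ is nonzero: $D_HP(Y+tC)\ne0$. Since $t\mapsto D_HP(Y+tC)$ has real coefficients, it has no roots with $\operatorname{Im}t<0$ either. So all its roots are real.

**Step 2 (discriminant).** By Step 1, $G$ is good. So $G(A+tB)=q(A,A)+2t\,q(A,B)+t^2q(B,B)$ has only real roots and leading coefficient $q(B,B)=G(B)>0$. Its discriminant is nonnegative, which is the claim. $\square$

**Definition (generalized Kronecker symbol).** $\delta^{i_1\dots i_p}_{l_1\dots l_p}$ is the sign of the permutation taking $(i_1,\dots,i_p)$ to $(l_1,\dots,l_p)$ if the $i$'s are distinct and such a permutation exists, and $0$ otherwise. Repeated indices are summed. *Example:* $\delta^{i_1i_2}_{l_1l_2}A^{l_1}_{i_1}A^{l_2}_{i_2}=(\operatorname{tr}A)^2-\operatorname{tr}A^2$.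

Two rules are needed: $\delta^{i_1\dots i_p}_{l_1\dots l_p}h^{l_1}_{i_1}\cdots h^{l_p}_{i_p}=p!\,\sigma_p(\kappa)$, and contracting one pair turns the order-$p$ symbol into $(m-p+1)$ times the order-$(p-1)$ symbol.

**Proposition 3.** If (D) holds, then $a_{j-1}a_{j+1}\le a_j^2$ for $1\le j\le m-1$.

**Step 1 (a bilinear form whose values are $p_{j+1},p_j,p_{j-1}$).** With $N=\frac{(m-j-1)!}{m!}$ put
$$Q(A,B)=N\,\delta^{i_1\dots i_{j+1}}_{l_1\dots l_{j+1}}A^{l_1}_{i_1}B^{l_2}_{i_2}h^{l_3}_{i_3}\cdots h^{l_{j+1}}_{i_{j+1}} ,$$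
with $j-1$ factors $h$. By the two rules, $Q(h,h)=N(j+1)!\,\sigma_{j+1}=p_{j+1}$, $Q(h,I)=N(m-j)\,j!\,\sigma_j=p_j$, and $Q(I,I)=N(m-j)(m-j+1)(j-1)!\,\sigma_{j-1}=p_{j-1}$.

In a principal frame $h$ is diagonal, so $l_\alpha=i_\alpha$ for $\alpha\ge3$ and $(l_1,l_2)$ is $(i_1,i_2)$ or $(i_2,i_1)$, the latter with sign $-1$. With $c=N(j-1)!$ and $s_{ik}=\sigma_{j-1}(\kappa|i,k)$, where $\kappa_i,\kappa_k$ are omitted,
$$Q(A,B)=c\sum_{i\ne k}s_{ik}\,(A_{ii}B_{kk}-A_{ik}B_{ik}).\tag{4}$$
Here $s_{ik}>0$, since $j-1\le m-2$.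

**Step 2 (sign: $Q(A,I)=0$ implies $Q(A,A)\le0$).** Since $\det A=\frac1{m!}\delta^{i_1\dots i_m}_{l_1\dots l_m}A^{l_1}_{i_1}\cdots A^{l_m}_{i_m}$, the form of Lemma 2 is $q(A,B)=\frac12\delta^{i_1\dots i_m}_{l_1\dots l_m}A^{l_1}_{i_1}B^{l_2}_{i_2}(H_1)^{l_3}_{i_3}\cdots(H_{m-2})^{l_m}_{i_m}$. Take $j-1$ of the $H$'s equal to $h$ and $m-1-j$ equal to $I$. Contracting the copies of $I$ gives the factor $1\cdot2\cdots(m-j-1)$, so $q=\frac{(m-j-1)!}{2N}Q=\frac{m!}2Q$. Lemma 2 with $B=I$ gives $Q(A,I)^2\ge Q(A,A)Q(I,I)$ and $Q(I,I)>0$, hence the claim.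

**Step 3 (divergence-free tensors).** Write $Q(A,I)=S^i_lA^l_i$ and $Q(A,h)=T^i_lA^l_i$. Both $S$ and $T$ are symbols $\delta$ contracted with copies of $h$. In $\nabla_iS^i_l$ and $\nabla_iT^i_l$ the derivative falls on some $h^{l'}_{i'}$, and $\nabla_ih^{l'}_{i'}$ is symmetric in $i,i'$ by Codazzi while $\delta$ is antisymmetric. So $\nabla_iS^i_l=\nabla_iT^i_l=0$. By (4), $S$ is diagonal in a principal frame with eigenvalues $c\sum_{k\ne i}s_{ik}=c(m-j)\,\sigma_{j-1}(\kappa|i)>0$.

**Step 4 (the test matrix).** Let $\bar c=a_j/a_{j-1}$. The operator $u\mapsto\nabla_i(S^i_l\nabla^lu)=S^i_l\nabla_i\nabla^lu=Q(\nabla^2u,I)$ is elliptic and self-adjoint, and its kernel consists of the constants. Since $\int(p_j-\bar cp_{j-1})=0$, there is a smooth $u$ with $Q(\nabla^2u,I)=p_j-\bar cp_{j-1}$. Put $A=h-\bar cI-\nabla^2u$. Then $Q(A,I)=p_j-\bar cp_{j-1}-Q(\nabla^2u,I)=0$, so $Q(A,A)\le0$ pointwise. Integrate and expand. By Step 3, $\int Q(\nabla^2u,h)=\int\nabla_i(T^i_l\nabla^lu)=0$ and likewise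 $\int Q(\nabla^2u,I)=0$. Thus
$$0\ \ge\ a_{j+1}-2\bar ca_j+\bar c^2a_{j-1}+\int_\Sigma Q(\nabla^2u,\nabla^2u).\tag{5}$$

**Step 5 (the last term is a curvature term).** Integrate by parts in $\nabla_{i_1}$; derivatives of $h$ drop out by Codazzi and antisymmetry:
$$\int Q(\nabla^2u,\nabla^2u)=-N\int\delta^{i_1i_2\dots}_{l_1l_2\dots}\nabla^{l_1}u\,\nabla_{i_1}\nabla_{i_2}\nabla^{l_2}u\,h^{l_3}_{i_3}\cdots=-\frac N2\int\delta^{i_1i_2\dots}_{l_1l_2\dots}\nabla^{l_1}u\,\big(R(e_{i_1},e_{i_2})\nabla u\big)^{l_2}h^{l_3}_{i_3}\cdots,$$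
the second equality by antisymmetrizing in $i_1,i_2$. By (2), $R(e_{i_1},e_{i_2})\nabla u=K_{i_1i_2}(u_{i_2}e_{i_1}-u_{i_1}e_{i_2})$ in a principal frame. For $(l_1,l_2)=(i_1,i_2)$ the product is $-K_{i_1i_2}u_{i_1}^2$; for $(l_1,l_2)=(i_2,i_1)$, with sign $-1$, it is $-K_{i_1i_2}u_{i_2}^2$. Summing over the other indices gives $(j-1)!\,s_{i_1i_2}$, and
$$\int Q(\nabla^2u,\nabla^2u)=\frac c2\int\sum_{i\ne k}s_{ik}K_{ik}(u_i^2+u_k^2)=c\int\sum_iu_i^2\sum_{k\ne i}s_{ik}K_{ik}.$$

**Step 6 (it is nonnegative under (D)).** If the sectional curvature is nonnegative this is immediate, since $s_{ik}>0$ and $K_{ik}\ge0$. In general,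
$$\sum_{k\ne i}s_{ik}K_{ik}=\kappa_i\sum_{k\ne i}\kappa_k\sigma_{j-1}(\kappa|i,k)-\sum_{k\ne i}\sigma_{j-1}(\kappa|i,k)=j\,\kappa_i\,\sigma_j(\kappa|i)-(m-j)\,\sigma_{j-1}(\kappa|i).$$
Let $P_l$ be the normalized symmetric functions of the $m-1$ numbers $(\kappa_k)_{k\ne i}$. Since $j\binom{m-1}j=(m-j)\binom{m-1}{j-1}$, the sum equals $(m-j)\binom{m-1}{j-1}(\kappa_iP_j-P_{j-1})$. By Newton, $P_{l-1}/P_l$ is nondecreasing in $l$, so with (D)
$$\frac{P_{j-1}}{P_j}\le\frac{P_{m-2}}{P_{m-1}}=\frac1{m-1}\sum_{k\ne i}\frac1{\kappa_k}\le\kappa_i .$$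
So the last term of (5) is $\ge0$. Then (5) reads $a_{j+1}-2a_j^2/a_{j-1}+a_j^2/a_{j-1}\le0$, that is $a_{j-1}a_{j+1}\le a_j^2$. $\square$

This is Theorem B(1).

## 5. Quermassintegrals, the Klein model and a Gauss–Bonnet identity

For $n=3$ the second ingredient was Gauss–Bonnet. Its replacement in all dimensions comes from quantities with a very simple first variation.

**Definition (quermassintegrals).** $W_0=|\Omega|$, $W_1=\frac1na_0$, and
$$W_{j+1}=\tfrac1n\,a_j-\tfrac{j}{n-j+1}\,W_{j-1}\qquad(1\le j\le m).\tag{6}$$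

*Example ($n=3$).* $W_2=\frac13(a_1-|\Omega|)$ and $W_3=\frac13(a_2-a_0)$, so Gauss–Bonnet says $W_3=\omega/3$. For a ball of radius $r$ one finds $|\Omega|=\frac\omega2(\sinh r\cosh r-r)$ and $W_2=\frac\omega6(\sinh r\cosh r+r)$, whose derivative is $\frac\omega3\cosh^2r=\frac13\Phi_2(r)$.

**Lemma 4.** For a variation with outward normal speed $f$,
$$\delta W_j=\tfrac{n-j}n\int_\Sigma p_jf\qquad(0\le j\le n),\qquad p_n:=0.\tag{7}$$

**Step 1 (pointwise variations).** Tangential motion does not affect the integrals, so let $\partial_sX=f\nu$. Then $\delta g_{ij}=2fh_{ij}$, $\delta\,d\mu=f\sigma_1d\mu$ and $\delta\nu=-\nabla f$. Differentiate $h_{ij}=-\langle D_i\partial_jX,\nu\rangle$, using $D_sD_i\partial_jX=D_iD_j(f\nu)+\bar R(f\nu,\partial_iX)\partial_jX$. The curvature $\bar R$ of $\mathbb H^n$ contributes $-fg_{ij}\nu$ here, and the normal part of $D_iD_j(f\nu)$ is $\partial_i\partial_jf-f(h^2)_{ij}$. With $-\langle D_i\partial_jX,\delta\nu\rangle=\Gamma^k_{ij}\partial_kf$ this gives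 $\delta h_{ij}=-\nabla_i\nabla_jf+f(h^2)_{ij}+fg_{ij}$, and raising an index,
$$\delta h_i^k=-\nabla_i\nabla^kf-f(h^2)_i^k+f\delta_i^k .\tag{8}$$

**Step 2 (variation of $a_j$).** Let $T=\partial\sigma_j/\partial h$ (for $j\ge1$). It is divergence free, by the antisymmetry argument of Section 4, and in a principal frame it is diagonal with entries $\sigma_{j-1}(\kappa|i)$. So $\operatorname{tr}T=(m-j+1)\sigma_{j-1}$, and from $\kappa_i\sigma_{j-1}(\kappa|i)=\sigma_j-\sigma_j(\kappa|i)$ we get $\operatorname{tr}(Th^2)=\sum_i\kappa_i(\sigma_j-\sigma_j(\kappa|i))=\sigma_1\sigma_j-(j+1)\sigma_{j+1}$. Hence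
$$\delta\!\int\sigma_j=\int\big[-\operatorname{tr}(T\nabla^2f)-f\operatorname{tr}(Th^2)+f\operatorname{tr}T+f\sigma_1\sigma_j\big]=\int f\big((j+1)\sigma_{j+1}+(m-j+1)\sigma_{j-1}\big).$$
Dividing by $\binom mj$ and using $(j+1)\binom m{j+1}=(m-j)\binom mj$ and $(m-j+1)\binom m{j-1}=j\binom mj$,
$$\delta a_j=\int f\big((m-j)p_{j+1}+j\,p_{j-1}\big).$$

**Step 3 (induction).** $\delta W_0=\int f$ and $\delta W_1=\frac1n\int\sigma_1f=\frac{n-1}n\int p_1f$. If (7) holds for $j-1$, then
$$\delta W_{j+1}=\tfrac1n\int f\big((m-j)p_{j+1}+jp_{j-1}\big)-\tfrac j{n-j+1}\cdot\tfrac{n-j+1}n\int p_{j-1}f=\tfrac{n-(j+1)}n\int p_{j+1}f.\qquad\square$$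

Let $f_j(r)=W_j(B_r)$ for a geodesic ball. By (7), $f_j'=\frac{n-j}n\Phi_j$. For $j\le m$, $W_j$ involves only $|\Omega|$ and $a_i$ with $i\le j-1<m$, so $f_j(r)\to0$ as $r\to0$; we set $f_j(0)=0$. For $j=n$: $f_n'=0$ and $f_n=\lim_{r\to0}\frac1n\Phi_m(r)=\omega/n$.

**The Klein model.** Here $\mathbb H^n$ is the open Euclidean unit ball, any chosen point $o$ being the center, with metric $\frac{|dx|^2}{1-|x|^2}+\frac{(x\cdot dx)^2}{(1-|x|^2)^2}$. Geodesics are straight segments, balls about $o$ are Euclidean balls, and the metric dominates the Euclidean one.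

**Lemma 5.** Let $\nu,\nu_e$ be the hyperbolic and Euclidean outward unit normals of $\Sigma$, and $h,h^e$ the second fundamental forms. Then, with $\langle\cdot,\cdot\rangle$ the hyperbolic metric,
$$h=\langle\nu_e,\nu\rangle\,h^e,\tag{9}$$
and $\langle\nu_e,\nu\rangle$ lies between positive constants as long as the point stays in a compact subset of the ball.

*Proof.* Let $D^e$ be the flat connection and $S(X,Y)=D_XY-D^e_XY$, a symmetric tensor. Let $\gamma$ be a $D$-geodesic with $\dot\gamma(0)=Z$. Then $D_{\dot\gamma}\dot\gamma=0$, and $D^e_{\dot\gamma}\dot\gamma$ is parallel to $\dot\gamma$ since $\gamma$ runs along a segment. So $S(Z,Z)$ is a multiple of $Z$. For $X,Y$ tangent to $\Sigma$, $2S(X,Y)=S(X+Y,X+Y)-S(X,X)-S(Y,Y)$ is therefore tangent. Modulo tangent vectors, $D_XY\equiv D^e_XY\equiv-h^e(X,Y)\nu_e$. Pairing with $-\nu$ gives (9). Both normals point outward, so $\langle\nu_e,\nu\rangle>0$. It is a continuous function of the point and of $\nu_e$, which gives the bounds. $\square$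

So strict convexity means the same in both geometries. By Hadamard's theorem, a closed connected immersed strictly convex hypersurface is embedded and bounds a (Klein-)convex body $K$, its Euclidean Gauss map is a diffeomorphism, and $K$ is described by its support function $s_K(v)=\max_{x\in K}\langle x,v\rangle$, $v\in\mathbb S^m$. The matrix $\nabla^2s_K+s_Kg$ (with $g$ the round metric) has as eigenvalues the Euclidean principal radii of curvature, so it is positive definite. *Example:* for a Euclidean ball of radius $R$ about $z$, $s(v)=R+\langle z,v\rangle$ and the matrix is $Rg$.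

**Lemma 6.** Let $\Sigma=\partial\Omega$ be closed, connected, strictly convex, and $o\in\Omega\subset\overline{B_\rho(o)}$. Then $W_n(\Omega)=\omega/n$ and $0<W_l(\Omega)\le f_l(\rho)$ for $0\le l\le m$.

*Proof.* The purpose is to deform $\Omega$ to a ball with a sign on the normal speed. Work in the Klein model centered at $o$, let $K=\overline\Omega$, and let $B$ be a closed geodesic ball about $o$. For $s\in[0,1]$ the body $(1-s)K+sB$ has smooth support function $(1-s)s_K+s\,s_B$ with positive definite matrix. So the boundaries, parametrized by the Gauss map, form a smooth family of strictly convex hypersurfaces inside the unit ball from $\Sigma$ to a geodesic sphere. Their Euclidean normal speed is $s_B-s_K$, so the hyperbolic normal speed is $(s_B-s_K)\langle\nu_e,\nu\rangle$. By (7), $W_n$ is constant along the family, so $W_n(\Omega)=f_n=\omega/n$. If $B=\overline{B_\rho(o)}\supset K$ the speed is $\ge0$; since $p_l>0$, (7) shows $W_l$ is nondecreasing in $s$, so $W_l(\Omega)\le f_l(\rho)$.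 If $B=\overline{B_{\rho'}(o)}\subset K$ the speed is $\le0$, and $W_l(\Omega)\ge f_l(\rho')>0$. $\square$

For strictly convex $\Sigma$, (6) with $j=m$ and $W_n=\omega/n$ gives the identity replacing Gauss–Bonnet:
$$a_m=\omega+\tfrac m2\,nW_{m-1}\ >\ \omega .\tag{10}$$

## 6. Dimensions 4 and 5 by hand, and seven numbers in dimension 7

A sensible plan is to combine what we now have: log-concavity, the identity (10) unfolded with (6), and result (i). In low dimensions it works. Let $\Sigma$ have nonnegative sectional curvature.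

*Dimension $n=4$* ($m=3$). The case $j=1$ is (i). For $j=3$, (10) and (6) give $a_3=\omega+\frac32(a_1-|\Omega|)$, and balls satisfy the same identity. By (i), $a_1\ge\Phi_1(r_A)$; by the isoperimetric inequality in $\mathbb H^n$ (E. Schmidt), $|\Omega|\le f_0(r_A)$. So $a_3\ge\omega+\frac32(\Phi_1(r_A)-f_0(r_A))=\Phi_3(r_A)$, and equality forces $a_1=\Phi_1(r_A)$, hence a sphere.

*Dimension $n=5$* ($m=4$). Now (10) and (6) give $a_4=\omega+2a_2-a_0$. Log-concavity gives $a_2^2\ge a_0a_4$ (three terms at distance two), so $(a_2-a_0)^2\ge\omega a_0$. Since $p_2$ is an average of the $\kappa_i\kappa_k\ge1$, $a_2\ge a_0$, and therefore $a_2\ge a_0+\sqrt{\omega a_0}=\omega(\sinh^4r_A+\sinh^2r_A)=\Phi_2(r_A)$. Then $a_4\ge\omega(1+2\sinh^2r_A+\sinh^4r_A)=\Phi_4(r_A)$, and $a_3\ge\sqrt{a_2a_4}\ge\Phi_3(r_A)$. If $a_3=\Phi_3(r_A)$, then $x_l=a_l/\Phi_l(r_A)$ is log-concave with $x_0=x_2=x_3=x_4=1$; concavity on $0,1,2$ gives $x_1\ge1$ and on $1,2,3$ gives $x_1\le1$. So $a_1=\Phi_1(r_A)$ and $\Sigma$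 is a sphere by (i).

*Dimension $n=7$* ($m=6$). Here (10) and (6) give $a_6=\omega+3a_4-3a_2+a_0$. Now $a_2$ enters with a minus sign, so lower bounds on it do not help, and this is where the plan stops. Divide all numbers by $\omega$ and consider
$$(a_0,\dots,a_6)=(1000,\ 1049,\ 1080,\ 1107,\ 1134,\ 1149,\ 1163).$$
The successive ratios are $1.0490,\ 1.0296,\ 1.0250,\ 1.0244,\ 1.0132,\ 1.0122$ (rounded), so the sequence is log-concave. The identity holds: $1+3402-3240+1000=1163$. Since $\sinh^6r_A=1000$, we have $\sinh^2r_A=10$ and $\cosh^2r_A=11$, so (i) asks for $a_1\ge\sqrt{10^5\cdot11}\approx1048.8$, which holds. But (3) asks for $a_3\ge110^{3/2}\approx1153.7$, which fails, and for $a_5\ge\sqrt{10\cdot11^5}\approx1269$, which fails too. These seven numbers need not come from a hypersurface. They show that log-concavity, the identity (10) and result (i), used only as relations among the $a_j$, do not imply (3).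

The way out is to change the sphere of comparison. Instead of the sphere with the same $a_0$, use the sphere of radius $r_0$ with the same last integral, $a_m=\Phi_m(r_0)$, and prove for it the *upper* bound
$$a_{m-2}\le\Phi_{m-2}(r_0).\tag{11}$$
The seven numbers violate (11): $\cosh^6r_0=1163<10.52^3$ gives $\Phi_4(r_0)=1163(1-\cosh^{-2}r_0)<1053$, while $a_4=1134$. Section 10 shows that (11), with log-concavity, is all that is missing. Proving (11) takes a flow. Log-concavity will be used only on $\Sigma$ itself and never along the flow, so the flow need not preserve (D); strict convexity is enough.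

## 7. A normal speed that closes the equation for $W_{m-1}$

Move $\Sigma$ with outward normal speed $-F$. By (7), $W_{m-1}'=-\frac2n\int p_{m-1}F$. If we choose
$$F=\frac{p_m}{p_{m-1}}=\frac m{\sum_i\kappa_i^{-1}},$$
the right side is $-\frac2na_m=-2W_n-mW_{m-1}$ by (6), and $W_n$ is the constant $\omega/n$: a closed linear equation. This is the harmonic mean curvature flow. *Example:* for spheres $F=\coth r$, so $r'=-\coth r$, i.e. $\cosh r(t)=e^{-t}\cosh r(0)$.

**Proposition 7.** Let $\Sigma_0=\partial\Omega_0$ be closed, connected and strictly convex in $\mathbb H^n$, $n\ge3$. The flow $\partial_tX=-F\nu$ has a smooth strictly convex solution on a maximal interval $[0,T)$ with $T<\infty$, and $\overline\Omega_t$ shrinks to a point as $t\to T$.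

The proof occupies this section and the next.

**Step 1 (existence, nesting, finite time).** $F$ is smooth and strictly increasing in each $\kappa_i$ on the positive cone, so the flow is parabolic and short-time existence is standard; strict convexity persists for a short time. Let $[0,T)$ be the maximal interval of smooth strictly convex existence. By Section 5 each $\Sigma_t$ bounds a Klein-convex body, and by (9) and the argument of Lemma 6 its support function satisfies $\partial_ts=-F/\langle\nu_e,\nu\rangle<0$. So $\overline\Omega_{t'}\subset\Omega_t$ for $t'>t$. Let $\Omega_0\subset B_R(o)$ and $r_{\max}(t)=\max_{\Sigma_t}d(o,\cdot)$, which is locally Lipschitz. At a farthest point $\nu=\partial_r$ and $\kappa_i\ge\coth r$, so $F\ge\coth r$, and for almost every $t$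
$$\tfrac d{dt}\cosh r_{\max}\le-\sinh r_{\max}\coth r_{\max}=-\cosh r_{\max}.$$
Hence $1\le\cosh r_{\max}(t)\le e^{-t}\cosh R$, and $T\le\log\cosh R$.

**Step 2 (algebra of $F$).** We need $F$ concave, and slightly more. Work in an orthonormal frame; $F^{kl}$ and $F^{kl,pq}$ are the first and second derivatives of $F$ in $h$. Let $b=h^{-1}$ and $\varphi=\operatorname{tr}b$, so $F=m/\varphi$. Along $h+sA$, $A$ symmetric, the derivatives of $\varphi$ at $s=0$ are $\varphi'=-\operatorname{tr}(bAb)$ and $\varphi''=2\operatorname{tr}(bAbAb)$. Thus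
$$F^{kl}=\tfrac m{\varphi^2}(b^2)^{kl},\quad F^{kl}h_{kl}=F,\quad F^{kl}(h^2)_{kl}=\tfrac{m^2}{\varphi^2}=F^2,\quad \tau:=F^{kl}g_{kl}=\tfrac{F^2}m\operatorname{tr}b^2,$$
$$F^{kl,pq}A_{kl}A_{pq}=-\frac{m\varphi''}{\varphi^2}+\frac{2m\varphi'^2}{\varphi^3},\qquad 2F^{kl}b^{pq}A_{kp}A_{lq}=\frac{2m}{\varphi^2}\operatorname{tr}(b^2AbA)=\frac{m\varphi''}{\varphi^2}.$$
Cauchy–Schwarz for the matrices $b^{1/2}$ and $b^{1/2}Ab$ gives $\varphi'^2\le\operatorname{tr}b\cdot\operatorname{tr}(bAbAb)=\frac12\varphi\varphi''$. Hence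
$$F^{kl,pq}A_{kl}A_{pq}\le0,\qquad F^{kl,pq}A_{kl}A_{pq}+2F^{kl}b^{pq}A_{kp}A_{lq}=\frac{2m\varphi'^2}{\varphi^3}\ge0.\tag{12}$$

**Step 3 (evolution of $h$).** Let $\mathcal L=F^{kl}\nabla_k\nabla_l$. By (8) with $f=-F$, $\partial_th_i^j=\nabla_i\nabla^jF+F(h^2)_i^j-F\delta_i^j$, and $\nabla_i\nabla_jF=F^{kl}\nabla_i\nabla_jh_{kl}+F^{kl,pq}\nabla_ih_{kl}\nabla_jh_{pq}$. To turn $F^{kl}\nabla_i\nabla_jh_{kl}$ into $\mathcal Lh_{ij}$, use Codazzi twice: $\nabla_i\nabla_jh_{kl}=\nabla_i\nabla_kh_{jl}=\nabla_k\nabla_lh_{ij}+[\nabla_i,\nabla_k]h_{jl}$. By (1), writing $R(e_i,e_k)e_j=R_{ikj}{}^pe_p$, the commutator $-R_{ikj}{}^ph_{pl}-R_{ikl}{}^ph_{jp}$ equals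
$$g_{kj}h_{il}-g_{ij}h_{kl}-h_{kj}(h^2)_{il}+h_{ij}(h^2)_{kl}+g_{kl}h_{ij}-g_{il}h_{kj}-h_{kl}(h^2)_{ij}+h_{il}(h^2)_{kj}.$$
Contract with $F^{kl}$, which commutes with $h$: the first and sixth terms cancel, and so do the third and eighth. This is Simons' identity
$$F^{kl}\nabla_i\nabla_jh_{kl}=\mathcal Lh_{ij}+F^2h_{ij}-F(h^2)_{ij}+\tau h_{ij}-Fg_{ij}.$$
So for the endomorphism $h$
$$\partial_th=\mathcal Lh+F^{kl,pq}\nabla h_{kl}\nabla h_{pq}+(F^2+\tau)h-2F\,I.\tag{13}$$
Check on spheres: $\tau=1$ and (13) says $\kappa'=\kappa^3-\kappa$, which agrees with $\kappa'=(1-\kappa^2)r'=(1-\kappa^2)(-\kappa)$. Contracting the formula for $\partial_th_i^j$ with $F$,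
$$\partial_tF=\mathcal LF+F^3-\tau F.\tag{14}$$

**Step 4 (evolution of $b=h^{-1}$).** From $\nabla_kb=-b(\nabla_kh)b$ we get $\mathcal Lb=-b(\mathcal Lh)b+2F^{kl}b(\nabla_kh)b(\nabla_lh)b$, and $\partial_tb=-b(\partial_th)b$. For a vector $\xi$ put $\eta=b\xi$ and $A_{pq}=\eta^i\nabla_ih_{pq}=\eta^i\nabla_ph_{iq}$ (Codazzi). Then by (13)
$$(\partial_tb-\mathcal Lb)(\xi,\xi)=-\big[2F^{kl}b^{pq}A_{kp}A_{lq}+F^{kl,pq}A_{kl}A_{pq}\big]-(F^2+\tau)\,b(\xi,\xi)+2F\,b^2(\xi,\xi).\tag{15}$$

**Step 5 (maximum principle for the largest eigenvalue).** Let $M$ be a smooth family of self-adjoint endomorphisms on $\Sigma_t$ and $\mu(t)$ its largest eigenvalue over $\Sigma_t$. As the maximum of the Rayleigh quotients over the compact bundle of tangent directions, $\mu$ is locally Lipschitz. We claim: at almost every $t_0>0$, if $\mu(t_0)$ is attained at $x_0$ with unit eigenvector $\xi$, then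
$$\mu'(t_0)\le(\partial_tM-\mathcal LM)(\xi,\xi)\quad\text{at }(x_0,t_0).\tag{16}$$
Extend $\xi$ near $x_0$ by parallel transport along $g(t_0)$-geodesics from $x_0$, independently of $t$. At $(x_0,t_0)$ we have $\nabla\xi=0$ and $\nabla^2_{v,v}\xi=0$ for all $v$, so $F^{kl}\nabla_k\nabla_l\xi=0$. Put $Z=g_t(M\xi,\xi)/g_t(\xi,\xi)$. Then $Z\le\mu(t)$ with equality at $(x_0,t_0)$. In space, $Z(\cdot,t_0)$ has a local maximum at $x_0$, so $(\mathcal LM)(\xi,\xi)=\mathcal LZ\le0$. In time, $\partial_tZ=(\partial_tM)(\xi,\xi)$: as $M\xi=\mu\xi$, the numerator contributes $\mu\,(\partial_tg)(\xi,\xi)$ and the denominator $-\mu\,(\partial_tg)(\xi,\xi)$. Finally $\mu(t_0)-\mu(t_0-s)\le Z(x_0,t_0)-Z(x_0,t_0-s)$ for small $s>0$, so where $\mu$ is differentiable, $\mu'(t_0)\le\partial_tZ=(\partial_tM)(\xi,\xi)\le(\partial_tM-\mathcal LM)(\xi,\xi)$. Being valid almost everywhere for a Lipschitz function, (16) may be integrated.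

## 8. Collapse of the enclosed domains to a point

**Step 6 (lower curvature bound).** Apply (16) with $M=b$ and largest eigenvalue $\beta(t)$. By (12) the bracket in (15) is $\ge0$, so $\beta'\le2F\beta^2\le2m\beta$ almost everywhere, because $F=m/\operatorname{tr}b\le m/\beta$. As $T<\infty$, $\beta\le\beta(0)e^{2mT}$; that is, $\kappa_i\ge\varepsilon_0>0$ on $[0,T)$.

**Step 7 (set-up for: the inradius of $\Omega_t$ tends to $0$).** By nesting the inradius is nonincreasing. Suppose it stays $\ge\rho_0>0$; we shall extend the flow past $T$, a contradiction. For each $t$ choose $o_t$ with $\overline{B_{\rho_0}(o_t)}\subset\overline\Omega_t$. Along a sequence $t_i\to T$ we have $o_{t_i}\to o$, and nesting gives $\overline{B_{\rho_0}(o)}\subset\overline\Omega_t$ for all $t<T$. Let $r=d(o,\cdot)$, $V=\sinh r\,\partial_r$ (so $D_XV=\cosh r\,X$) and $u=\langle V,\nu\rangle$.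

*Lower bound on $u$.* In the hyperboloid model $V=-o+(\cosh r)X$, and $\langle X,\nu\rangle=0$, so $u=-\langle o,\nu\rangle$. By convexity $\Omega_t$ lies on the side $\langle Y,\nu\rangle\le0$ of the tangent hyperplane. Test this with the point $Y=\cosh\rho_0\,o+\sinh\rho_0\,w$ of the ball, where $w=(\nu+\langle\nu,o\rangle o)/\sqrt{1+u^2}$ is a unit vector orthogonal to $o$ with $\langle w,\nu\rangle=\sqrt{1+u^2}$. We get $-u\cosh\rho_0+\sinh\rho_0\sqrt{1+u^2}\le0$, so $u\ge\tanh\rho_0\,\sqrt{1+u^2}$, and therefore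
$$u\ge\sinh\rho_0=:2\delta .$$

*Evolution of $u$.* Since $\partial_t\nu=\nabla F$, $\partial_tu=-F\cosh r+\langle V,\nabla F\rangle$. Moreover $\nabla_iu=h_i^k\langle V,e_k\rangle$ and $\nabla_i\nabla_ju=\langle V,\nabla h_{ij}\rangle+\cosh r\,h_{ij}-u(h^2)_{ij}$, so $\mathcal Lu=\langle V,\nabla F\rangle+F\cosh r-uF^2$, and
$$\partial_tu=\mathcal Lu-2F\cosh r+uF^2 .\tag{17}$$

**Step 8 (upper bounds for $F$ and $\kappa$).** Let $C\ge\cosh r$ on $\overline\Omega_0$ and $q=F/(u-\delta)$. At a spatial maximum of $q$, $\nabla\log F=\nabla\log(u-\delta)$, so the gradient terms cancel and $\frac{\mathcal LF}F-\frac{\mathcal Lu}{u-\delta}=\mathcal L\log q\le0$. By (14) and (17), for almost every $t$,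
$$\tfrac d{dt}\log q_{\max}\le F^2-\tau+\frac{2F\cosh r-uF^2}{u-\delta}\le\frac{2CF-\delta F^2}{u-\delta}=\frac{F(2C-\delta F)}{u-\delta}.$$
If $q_{\max}>2C/\delta^2$ then $F=q(u-\delta)\ge q\delta>2C/\delta$ at the maximum, and the right side is negative. So $q$ is bounded, and since $u\le\sinh r\le C$, $F\le C_1$. By Step 6, $\tau=\frac{F^2}m\operatorname{tr}b^2\le C_1^2\varepsilon_0^{-2}$. Now (16) with $M=h$, (13) and (12) give $\kappa_{\max}'\le(F^2+\tau)\kappa_{\max}$ almost everywhere, so $\kappa_{\max}$ is bounded on $[0,T)$. Thus $\kappa$ stays in a compact subset of the positive cone.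

**Step 9 (extension past $T$).** Since $\Omega_t$ is Klein-convex around $o$, $\Sigma_t$ is a radial graph $r=\rho(\theta,t)$ over $\mathbb S^m$ (round metric $\sigma$), with $\rho_0\le\rho\le R'$. From $X_i=\partial_i+\rho_i\partial_r$ and $w\nu=\partial_r-\sinh^{-2}\rho\,\nabla^\sigma\rho$, $w=\sqrt{1+|\nabla\rho|_\sigma^2/\sinh^2\rho}$, one computes
$$g_{ij}=\sinh^2\rho\,\sigma_{ij}+\rho_i\rho_j,\quad h_{ij}=\tfrac1w\big(-\nabla^\sigma_i\nabla^\sigma_j\rho+2\coth\rho\,\rho_i\rho_j+\sinh\rho\cosh\rho\,\sigma_{ij}\big),\quad u=\tfrac{\sinh\rho}w,\quad \partial_t\rho=-wF .$$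
The bound $u\ge2\delta$ bounds $w$, so $\rho$ is bounded in $C^1$; the curvature bounds then bound its Hessian. The equation $\partial_t\rho=-wF$ is uniformly parabolic because $\kappa$ stays in a compact subset of the positive cone. It is convex in the Hessian, since $h$ is affine in the Hessian and $F$ is concave and enters with a negative sign. Krylov's $C^{2,\alpha}$ estimates and Schauder theory (Lieberman, *Second Order Parabolic Differential Equations*) bound all derivatives of $\rho$ on $[t_1,T)$ for $t_1>0$. As $\rho$ decreases in $t$, it converges smoothly as $t\to T$, to a hypersurface whose curvatures are still in the compact subset of the positive cone. So the flow can be continued past $T$, contradicting maximality. Hence the inradius tends to $0$.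

**Step 10 (the limit is one point).** By compactness $\bigcap_t\overline\Omega_t\ne\emptyset$. Suppose it contains $p\ne q$; we produce a ball of fixed size in all $\overline\Omega_t$. Work in one fixed Klein model. By (9) and Step 6, $h^e=h/\langle\nu_e,\nu\rangle\ge\varepsilon_0g/\langle\nu_e,\nu\rangle$. The hyperbolic metric dominates the Euclidean one, and $\langle\nu_e,\nu\rangle$ is bounded on $\overline\Omega_0$. So the Euclidean principal curvatures of $\Sigma_t$ are $\ge\varepsilon_1>0$ for all $t$. Let $R_1=1/\varepsilon_1$ and $K=\overline\Omega_t$. The eigenvalues of $\nabla^2s_K+s_Kg$ are $\le R_1$, so $\nabla^2(R_1-s_K)+(R_1-s_K)g\ge0$, and $R_1-s_K$ is the support function of a convex body $L$ with $K+L=\overline B(0,R_1)$.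

For a unit vector $v$ take $x\in K$, $y\in L$ maximizing $\langle\cdot,v\rangle$. Then $x+y=R_1v$, and $K+y\subset\overline B(0,R_1)$ gives $K\subset\overline B(z_v,R_1)$ with $z_v=-y=x-R_1v$. Let $z=\frac{p+q}2$ and $2d=|p-q|$. Since $p,q\in K$, the parallelogram identity gives $|z-z_v|^2=\frac12\big(|p-z_v|^2+|q-z_v|^2\big)-d^2\le R_1^2-d^2$. So for all $v$
$$s_K(v)-\langle z,v\rangle=\langle x-z,v\rangle=R_1+\langle z_v-z,v\rangle\ge R_1-\sqrt{R_1^2-d^2}\ge\frac{d^2}{2R_1}.$$
Thus $K$ contains the Euclidean ball of radius $d^2/(2R_1)$ about $z$. Hyperbolic distances are at least the Euclidean ones, so $K$ contains the hyperbolic ball of the same radius about $z$, for every $t<T$. This contradicts Step 9. $\square$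

## 9. Comparison with a shrinking sphere

**Proposition 8.** Let $\Sigma$ be closed, connected and strictly convex, and define $r_0>0$ by $a_m=\Phi_m(r_0)=\omega\cosh^mr_0$, which is possible by (10). Then $W_{m-1}=f_{m-1}(r_0)$, and $W_l\le f_l(r_0)$ for all $0\le l\le m-1$ with $l\equiv m-1\pmod2$. If equality holds for some such $l\le m-3$, then $\Sigma$ is a geodesic sphere.

**Step 1 (a differential inequality with known end values).** Run the flow from $\Sigma$, with limit point $x_\infty$. Since $\overline\Omega_{t'}\subset\Omega_t$ for $t'>t$, $x_\infty\in\Omega_t$ for all $t<T$, and $\rho(t)=\max_{\overline\Omega_t}d(x_\infty,\cdot)\to0$. Lemma 6 with $o=x_\infty$ gives $W_l(\Omega_t)\to0$ as $t\to T$ for $l\le m-1$. By Newton, $F=\frac{p_m}{p_{m-1}}\le\frac{p_{l+1}}{p_l}$ for $l\le m-1$. So by (7), and by (6) with $j=l+1$,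
$$W_l'=-\tfrac{n-l}n\int p_lF\ \ge\ -\tfrac{n-l}n\,a_{l+1}=-(n-l)W_{l+2}-(l+1)W_l\qquad(0\le l\le m-1),\tag{18}$$
with equality for $l=m-1$.

**Step 2 (the sphere that dies at the same time).** Let $\cosh r(t)=e^{T-t}$, so $r'=-\coth r$. These spheres solve the flow and satisfy (18) with equality. Put $D_l(t)=W_l(\Omega_t)-f_l(r(t))$. Then $D_l\to0$ as $t\to T$ for $l\le m-1$, and $D_n\equiv0$ by Lemma 6.

**Step 3 ($l=m-1$).** Here $D_{m-1}'=-2D_n-mD_{m-1}=-mD_{m-1}$, so $D_{m-1}$ is a multiple of $e^{-mt}$. It tends to $0$ at the finite time $T$, so $D_{m-1}\equiv0$. At $t=0$, (10) for $\Sigma$ and for spheres gives $a_m=\omega+\frac m2nf_{m-1}(r(0))=\Phi_m(r(0))$. So $r(0)=r_0$ and $W_{m-1}=f_{m-1}(r_0)$.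

**Step 4 (downward induction in steps of two).** If $D_{l+2}\le0$ on $[0,T)$, then $D_l'\ge-(n-l)D_{l+2}-(l+1)D_l\ge-(l+1)D_l$. So $e^{(l+1)t}D_l$ is nondecreasing with limit $0$, and $D_l\le0$ on $[0,T)$. Starting from $D_{m-1}\equiv0$ we reach all $l\equiv m-1\pmod 2$; $t=0$ is the claim.

**Step 5 (equality).** Let $D_l(0)=0$ with $l\le m-3$. Then $e^{(l+1)t}D_l$ is nondecreasing from $0$ to $0$, so $D_l\equiv0$, and $0=D_l'(0)\ge-(n-l)D_{l+2}(0)\ge0$. So (18) is an equality at $t=0$: $\int(p_{l+1}-p_lF)=0$ with nonnegative integrand, hence $\frac{p_{l+1}}{p_l}=\frac{p_m}{p_{m-1}}$ on $\Sigma$. Since $p_{i+1}/p_i$ is nonincreasing in $i$ and $l+1<m-1$, also $\frac{p_{l+2}}{p_{l+1}}=\frac{p_{l+1}}{p_l}$: equality in Newton's inequality with all $\kappa_i>0$. So $\Sigma$ is umbilic and closed, i.e. a geodesic sphere. $\square$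

## 10. From log-concavity and two values to every pair $(i,j)$: Theorems B(2) and A

For $m=2$, Theorem B(2) is Proposition 1. Let $m\ge3$ and let $\Sigma$ satisfy (D).

**Step 1 (the bound (11)).** Let $r_0$ be as in Proposition 8 and $y_i=a_i/\Phi_i(r_0)>0$, so $y_m=1$. By (6) with $j=m-2\ge1$,
$$a_{m-2}=nW_{m-1}+\tfrac{m-2}4\,nW_{m-3},$$
and balls of radius $r_0$ satisfy the same identity. Proposition 8 with $l=m-1$ and $l=m-3$ gives $y_{m-2}\le1$, with equality only if $W_{m-3}=f_{m-3}(r_0)$, that is, only if $\Sigma$ is a geodesic sphere.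

**Step 2 (propagate to all lower indices).** Since $(\Phi_i(r_0))_i$ is geometric, $(y_i)_{0\le i\le m}$ is log-concave by Proposition 3, and $d_i=\log y_{i+1}-\log y_i$ is nonincreasing. Now $d_{m-2}+d_{m-1}=-\log y_{m-2}\ge0$ and $d_{m-2}\ge d_{m-1}$ give $d_{m-2}\ge0$, hence $d_i\ge0$ for all $i\le m-2$. In particular
$$y_0\le y_1\le\dots\le y_{m-2}\le1.\tag{19}$$

**Step 3 (switch to the sphere with the same $a_i$).** Fix $i\le m-2$ and let $a_i=\Phi_i(r_i)$. By (19), $\Phi_i(r_i)=y_i\Phi_i(r_0)\le\Phi_i(r_0)$, so $r_i\le r_0$. The sequence $x_l=a_l/\Phi_l(r_i)$ is again log-concave, with $x_i=1$ and $x_m=(\cosh r_0/\cosh r_i)^m\ge1$. For $i<j\le m$,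
$$x_j\ \ge\ x_i^{\frac{m-j}{m-i}}\,x_m^{\frac{j-i}{m-i}}=x_m^{\frac{j-i}{m-i}}\ \ge\ 1,$$
which is $a_j\ge\Phi_j(r_i)=\Phi_j\circ\Phi_i^{-1}(a_i)$.

**Step 4 (equality).** If $x_j=1$ then $x_m=1$, so $r_i=r_0$ and $y_i=1$. By (19) $y_{m-2}=1$, and $\Sigma$ is a geodesic sphere by Step 1. Conversely, spheres satisfy (D), as $\coth r>1$, and give equality. $\square$

This proves Theorem B(2), and with $i=0$, $j=2k+1$ Theorem A: the conjecture is true, with its equality case.

## 11. Failure for the pair $(m-1,m)$: Theorem B(3)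

The aim is a hypersurface of positive sectional curvature with $a_m<\Phi_m\circ\Phi_{m-1}^{-1}(a_{m-1})$. Small ones will do.

**Step 1 (the examples).** Let $K\subset\mathbb R^n$ be a smooth convex body with positive curvature, not a ball, with the origin in its interior. Let $\Sigma_\varepsilon$ be the boundary of $\varepsilon K$ in normal coordinates at a point $o$ of $\mathbb H^n$. The metric $\varepsilon^{-2}g$, pulled back by $x\mapsto\varepsilon x$, converges smoothly to the Euclidean one on compact sets. So $\varepsilon\kappa_i$ converges to the Euclidean principal curvatures of $\partial K$, whence $\kappa_i\kappa_k>1$ for small $\varepsilon$, and $a_j(\Sigma_\varepsilon)=\varepsilon^{m-j}(a_j^E+o(1))$ with $a^E_j=\int_{\partial K}p_j$.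

**Step 2 (both sides to second order).** We claim $nW_{m-1}=\varepsilon^2(a_{m-2}^E+o(1))$. For $m=2$, $nW_1=a_0$. For $m\ge3$, $nW_{m-1}=a_{m-2}-\frac{m-2}4nW_{m-3}$, and by Lemma 6 with center $o$, $0<W_{m-3}\le f_{m-3}(C\varepsilon)=O(\varepsilon^4)$, since $f_{m-3}'=\frac{n-m+3}n\Phi_{m-3}=O(r^3)$. By (10),
$$a_m-\omega=\tfrac m2\,\varepsilon^2\big(a^E_{m-2}+o(1)\big).$$
On the other side, $\Phi_{m-1}(r)\sim\omega r$ and $\Phi_m(r)-\omega\sim\frac m2\omega r^2$ as $r\to0$, and $a_{m-1}=\varepsilon(a_{m-1}^E+o(1))$, so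
$$\Phi_m\circ\Phi_{m-1}^{-1}(a_{m-1})-\omega=\tfrac m2\,\varepsilon^2\Big(\frac{(a^E_{m-1})^2}\omega+o(1)\Big).$$

**Step 3 (a strict Euclidean inequality).** It remains to see $(a_{m-1}^E)^2>\omega\,a_{m-2}^E$, the quadratic Minkowski inequality $V(K,B,\dots,B)^2\ge V(B,\dots,B)V(K,K,B,\dots,B)$ ($B$ the unit ball), strict since $K$ is not a ball. Let us verify it. With $s=s_K$, the Minkowski formulas $\int p_{j-1}=\int\langle x,\nu_e\rangle p_j$ and the change of variables by the Gauss map (Jacobian $p_m$) give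
$$a^E_{m-1}=\int_{\mathbb S^m}s,\qquad a^E_{m-2}=\int_{\mathbb S^m}s\,\frac{p_{m-1}}{p_m}=\frac1m\int_{\mathbb S^m}s\,(\Delta s+ms),$$
since $p_{m-1}/p_m$ is the mean of the principal radii, i.e. $\frac1m\operatorname{tr}(\nabla^2s+sg)$. Expand $s=\sum_{d\ge0}s_d$ in spherical harmonics, $\Delta s_d=-d(d+m-1)s_d$. The degree-$d$ part contributes $\frac1m\big(m-d(d+m-1)\big)\int s_d^2$ to $a^E_{m-2}$. This is $\int s_0^2=(\int s)^2/\omega$ for $d=0$, zero for $d=1$, and negative for $d\ge2$ unless $s_d=0$. So $a^E_{m-2}\le(a^E_{m-1})^2/\omega$, with equality only if $s=s_0+s_1$, i.e. only if $K$ is a ball.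

Hence $a_m<\Phi_m\circ\Phi_{m-1}^{-1}(a_{m-1})$ for small $\varepsilon$. $\square$

## 12. The last integral for strictly convex hypersurfaces: Theorem C

Log-concavity is not needed here. Let $\Sigma$ be strictly convex and $r_0$ as in Proposition 8, so $a_m=\Phi_m(r_0)$. It suffices to show $r_A\le r_0$. The parity of $n$ decides which $W_l$ Proposition 8 reaches.

**Case $n$ odd ($m$ even).** Take $l=1$. Proposition 8 gives $\frac1na_0=W_1\le f_1(r_0)=\frac1n\Phi_0(r_0)$, i.e. $r_A\le r_0$, so $a_m\ge\Phi_m(r_A)$. If $m\ge4$ and equality holds, then $r_A=r_0$, so $W_1=f_1(r_0)$ with $1\le m-3$, and $\Sigma$ is a sphere by Proposition 8. If $m=2$, then $l=1=m-1$ and $W_1=f_1(r_0)$ always, so $r_A=r_0$ and the statement is an identity.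

**Case $n$ even ($m\ge3$ odd).** Take $l=2\le m-1$, so $W_2\le f_2(r_0)$. By (6), $nW_2=a_1-|\Omega|$. The Ricci curvature is nonnegative, so (i) gives $a_1\ge\Phi_1(r_A)$, and the isoperimetric inequality (E. Schmidt) gives $|\Omega|\le f_0(r_A)$. Hence
$$nf_2(r_0)\ \ge\ nW_2=a_1-|\Omega|\ \ge\ \Phi_1(r_A)-f_0(r_A)=nf_2(r_A).$$
As $f_2'=\frac{n-2}n\Phi_2>0$, $r_A\le r_0$ and $a_m\ge\Phi_m(r_A)$. Equality forces $r_A=r_0$, so all these inequalities are equalities, $a_1=\Phi_1(r_A)$, and $\Sigma$ is a geodesic sphere by (i).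

In both cases spheres give equality. $\square$
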